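\title{Absorption of contractible spaces by the infinite reduced free product of intervals}

\begin{abstract}
Let $A$ be the reduced free product of infinitely many copies of $C([0,1])$ with Lebesgue measure. We show that $C(X)*_{\mathrm r}A\cong A$, by a trace-preserving isomorphism, for every contractible compact metrizable space $X$ with a probability measure of full support. The case of the cube $[0,1]^n$ answers a question from a paper of Hirshberg and Phillips. We also show that an infinite reduced free product of such algebras $C(X_i)$ is isomorphic to $A$ as soon as infinitely many of the measures are nonatomic, and that absorption fails for disconnected $X$. The main tool is an asymptotic uniqueness theorem for homomorphisms from $C(X)$, with $X$ contractible, into a C*-algebra of stable rank one in which a trace compares positive elements.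
\end{abstract}

\section{Introduction}\label{sec:intro}

Give $C([0,1])$ the tracial state of integration against Lebesgue measure, and let
\[
A=C([0,1])^{*_{\mathrm r}\infty}=A_1*_{\mathrm r}A_2*_{\mathrm r}\cdots
\]
be the reduced free product of infinitely many copies $A_j$ of it. Reduced free products, always amalgamated over the scalars, are recalled in Section~\ref{sec:prelim}; concretely, $A$ carries a faithful tracial state and is generated by a free sequence of self-adjoint elements, each uniformly distributed on $[0,1]$. The following question comes from the paper \cite{HP} of Hirshberg and Phillips.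

\begin{quote}
\emph{Let $n>1$ and give $C([0,1]^n)$ the tracial state of Lebesgue measure on the cube. Is $C([0,1]^n)*_{\mathrm r}A$ isomorphic to $A$?}
\end{quote}

For $n=1$ the answer is yes, by renumbering the factors. For $n>1$ the two sides cannot be told apart by measure theory: interleaving binary digits identifies $L^\infty([0,1]^n)$ with $L^\infty([0,1])$ in a trace-preserving way, and freeness determines all mixed moments, so the two sides generate isomorphic von Neumann algebras in their tracial representations. The C*-algebras $C([0,1]^n)$ and $C([0,1])$, however, are not isomorphic, and the question asks whether the free product with $A$ forgets this. Some topology is remembered: we shall see that $A$ has no projections other than $0$ and $1$, so that $A$ cannot absorb a disconnected space. But the cube, like the interval, contracts to a point; it differs from the interval in dimension only. Moreover, a measure-preserving space-filling curve $s\colon[0,1]\to[0,1]^n$ gives a trace-preserving embedding $f\mapsto f\circ s$ of $C([0,1]^n)$ into $A_1$, so $A$ already contains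 the cube with the right distribution. This suggests the answer yes, and it also shows what is missing: one must relate a copy of $C([0,1]^n)$ that is \emph{free from} $A$ to a copy that lies \emph{inside} $A$.

A space is \emph{contractible} if its identity map is homotopic to a constant map. A Borel probability measure $\mu$ on a compact space $X$ has \emph{full support} if every nonempty open set has positive measure; then $f\mapsto\int f\,d\mu$ is a faithful tracial state on $C(X)$, and $C(X)$ is always given this state.

\begin{theorem}\label{thm:absorb}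
Let $X$ be a contractible compact metrizable space and $\mu$ a Borel probability measure on $X$ with full support (atoms are allowed). Then there is a trace-preserving isomorphism $C(X)*_{\mathrm r}A\cong A$. In particular,
\[
C([0,1]^n)*_{\mathrm r}C([0,1])^{*_{\mathrm r}\infty}\cong C([0,1])^{*_{\mathrm r}\infty}\qquad\text{for all }n\ge1 .
\]
\end{theorem}

\begin{theorem}\label{thm:infinite}
Let $(X_i,\mu_i)_{i\ge1}$ be contractible compact metrizable spaces with Borel probability measures of full support, infinitely many of them nonatomic. Then $C(X_1)*_{\mathrm r}C(X_2)*_{\mathrm r}\cdots\cong A$. In particular, $C([0,1]^n)^{*_{\mathrm r}\infty}\cong C([0,1])^{*_{\mathrm r}\infty}$.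
\end{theorem}

\begin{proposition}\label{prop:disc}
If $X$ is a disconnected compact Hausdorff space and $\mu$ has full support, then $C(X)*_{\mathrm r}E\not\cong A$ for every unital C*-algebra $E$ with a faithful tracial state. So connectedness is necessary in Theorem~\ref{thm:absorb}.
\end{proposition}

The link between the two copies of $C(X)$ is a uniqueness theorem. Let $D$ be a unital C*-algebra with a tracial state $\tau$. For positive $a,b\in D$ we write $a\precsim b$ (\emph{Cuntz subequivalence}) if $y_k^*by_k\to a$ for some sequence $(y_k)$ in $D$, and we put $d_\tau(a)=\lim_k\tau(a^{1/k})$. The number $d_\tau(a)$ is the trace of the support of $a$; in a matrix algebra it is the normalized rank, and $a\precsim b$ means that the rank of $a$ is at most that of $b$. We consider the \emph{strict comparison} property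
\begin{equation}\label{eq:SC}
d_\tau(a)<d_\tau(b)\ \Longrightarrow\ a\precsim b\qquad(a,b\in D_+).\tag{SC}
\end{equation}
The algebra $D$ has \emph{stable rank one} if its invertible elements are dense. A unital homomorphism $\varphi\colon C(X)\to D$ \emph{induces} the probability measure $\nu$ given by $\tau(\varphi(f))=\int f\,d\nu$.

\begin{theorem}[Asymptotic uniqueness]\label{thm:unique}
Let $D$ be a unital C*-algebra of stable rank one with a tracial state $\tau$ satisfying \eqref{eq:SC}. Let $X$ be a contractible compact metrizable space, $\mu$ a Borel probability measure on $X$ with full support, and $\varphi_{0,n},\varphi_{1,n}\colon C(X)\to D$ unital homomorphisms such that the induced measures $\mu_{i,n}$ converge weak* to $\mu$ for $i=0,1$. Then there are unitaries $u_n\in D$ with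
\[
\|u_n\varphi_{0,n}(f)u_n^*-\varphi_{1,n}(f)\|\to0\qquad\text{for all }f\in C(X).
\]
In particular, any two unital homomorphisms $C(X)\to D$ inducing $\mu$ are approximately unitarily equivalent.
\end{theorem}

The last sentence is the case of constant sequences. The version with sequences is needed to construct a trace-preserving map $C(X)\to A$ for general $X$.

Here is how Theorem~\ref{thm:unique} gives Theorem~\ref{thm:absorb}. Up to a small error, finitely many elements of $P=C(X)*_{\mathrm r}A$ involve only $C(X)$ and $A_1,\dots,A_m$. The tail $N$ generated by $A_{m+1},A_{m+2},\dots$ is again a copy of $A$, so it contains a trace-preserving copy $\psi(C(X))$ of $C(X)$. In the algebra $D$ generated by $C(X)$ and $N$, the uniqueness theorem gives a unitary $v$ that conjugates $\psi$ approximately to the inclusion of $C(X)$. Conjugating all of $P$ by $v$ would disturb $A_1,\dots,A_m$. But $D$ is free from these algebras, so there is an automorphism of $P$ that fixes them pointwise and equals conjugation by $v$ on $D$. Its inverse moves the given elements of $P$ almost into $A$,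 and an approximate intertwining of such automorphisms produces the isomorphism. Infinitely many factors are needed precisely because a fresh tail is used at every stage.

Section~\ref{sec:comparison} shows that the free products in question satisfy the hypotheses of Theorem~\ref{thm:unique}. Section~\ref{sec:model} works out the mechanism of that theorem for diagonal matrices, and Section~\ref{sec:unique} proves it. Theorems~\ref{thm:absorb} and~\ref{thm:infinite} are proved in Section~\ref{sec:intertwine}, and Proposition~\ref{prop:disc} in Section~\ref{sec:proj}.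

\section{Free products and Cuntz comparison}\label{sec:prelim}

Homomorphisms are $*$-homomorphisms. A \emph{tracial C*-algebra} is a unital C*-algebra with a specified faithful tracial state; an element is \emph{centered} if its trace is $0$. We write $x\approx_\varepsilon y$ for $\|x-y\|\le\varepsilon$.

\subsection{Reduced free products}

Unital subalgebras $C_i$ ($i\in I$) of a unital C*-algebra with a state $\tau$ are \emph{free} if $\tau(c_1c_2\cdots c_k)=0$ whenever $c_l\in C_{i_l}$, $\tau(c_l)=0$ for all $l$, and $i_l\ne i_{l+1}$ for $l<k$. We call such a product an \emph{alternating word}. The reduced free product (Avitzour) of finitely many tracial C*-algebras $(C_i,\tau_i)$ is a unital C*-algebra $C$ with a state $\tau$ such that the $C_i$ are unital subalgebras generating $C$, the state $\tau$ restricts to $\tau_i$ on $C_i$, the $C_i$ are free, and the GNS representation of $\tau$ is faithful. The state $\tau$ is tracial because the $\tau_i$ are. The reduced free product of a sequence $C_1,C_2,\dots$ is the direct limit of the algebras $C_1*_{\mathrm r}\cdots*_{\mathrm r}C_m$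 with the limit state; the $C_i$ are free in it and generate it.

\begin{lemma}\label{lem:free}
Let $(C,\tau)$ be the reduced free product of a finite or countable family of tracial C*-algebras $C_i$, $i\in I$.
\begin{itemize}
\item[(a)] The trace $\tau$ is faithful.
\item[(b)] If $C'$ is a tracial C*-algebra and $\gamma_i\colon C_i\to C'$ are unital trace-preserving homomorphisms with free ranges, then the $\gamma_i$ extend to an injective trace-preserving homomorphism $C\to C'$.
\item[(c)] Let $I$ be partitioned into nonempty sets $I_s$ and let $D_s=C^*(C_i:i\in I_s)\subset C$. Then $D_s$ is the reduced free product of the $C_i$ with $i\in I_s$, the algebras $D_s$ are free, and $C$ is their reduced free product.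
\item[(d)] In the situation of \textup{(c)}, trace-preserving automorphisms $\gamma_s$ of the $D_s$ extend to a trace-preserving automorphism of $C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $\tau(x^*x)=\tau(xx^*)$, the closed left ideal $L=\{x:\tau(x^*x)=0\}$ is two-sided. If $x\in L$, then $xy\in L$ for all $y$, so $x$ acts as $0$ in the GNS representation. For finite $I$ this gives $L=0$. For infinite $I$, the ideal $L$ meets each finite stage in $0$, so the quotient map $C\to C/L$ is isometric on a dense subalgebra, and $L=0$.

(b) Let $\mathcal C$ be the algebraic free product of the $C_i$ over the scalars, and let $\alpha\colon\mathcal C\to C$ and $\beta\colon\mathcal C\to C'$ be the canonical maps. As $\mathcal C$ is spanned by $1$ and the alternating words, freeness shows that the traces of $\alpha(x)$ and $\beta(x)$ agree for all $x\in\mathcal C$. In a tracial C*-algebra $\|y\|^2=\lim_k\tau((y^*y)^k)^{1/k}$, because the spectral measure of $y^*y$ has the whole spectrum as its support. Hence $\|\alpha(x)\|=\|\beta(x)\|$, and $\alpha(x)\mapsto\beta(x)$ extends to an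 isometric homomorphism on $C$.

(c) The first statement follows from (b). Let $C''$ be the reduced free product of the $D_s$. The $C_i$ are free in $C''$: cut an alternating word in the $C_i$ into maximal runs of letters whose indices lie in the same $I_s$; each run is a centered element of $D_s$, and consecutive runs belong to different $D_s$. By (b) there is an injective trace-preserving homomorphism $C\to C''$ that is the identity on each $C_i$. It is therefore the identity on each $D_s$, and it is onto.

(d) The maps $\gamma_s\colon D_s\to C$ have free ranges $D_s$, which generate $C$. Apply (b).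
\end{proof}

By (b) and (c), the order and the grouping of the factors are immaterial, and any infinite subfamily of the $A_j$ generates a trace-preserving copy of $A$.

\subsection{Cuntz comparison}

For $b\in D_+$ let $\mathrm{her}(b)=\overline{bDb}$, and for $\varepsilon>0$ let $(b-\varepsilon)_+$ be obtained from $b$ by the function $t\mapsto\max(t-\varepsilon,0)$. The relation $\precsim$ is transitive, and we use the following standard facts (R{\o}rdam; Kirchberg--R{\o}rdam) for positive $a,b$.
\begin{itemize}
\item[(C1)] If $\|a-b\|<\varepsilon$, then $(a-\varepsilon)_+\precsim b$.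
\item[(C2)] If $a\precsim b$ and $\varepsilon>0$, there is $x$ with $x^*x=(a-\varepsilon)_+$ and $xx^*\in\mathrm{her}(b)$.
\item[(C3)] If $a\le b$, then $a\precsim b$. For all $x$, $x^*bx\precsim b$. If $(a-\varepsilon)_+\precsim b$ for all $\varepsilon>0$, then $a\precsim b$.
\item[(C4)] If $a\precsim b$, then $d_\tau(a)\le d_\tau(b)$ for every tracial state $\tau$.
\end{itemize}
If $\varphi\colon C(X)\to D$ induces $\nu$ and $h\ge0$, then $h^{1/k}$ converges boundedly to the indicator function of $\{h>0\}$, so
\begin{equation}\label{eq:dtau}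
d_\tau(\varphi(h))=\nu(\{h>0\}).
\end{equation}
Applied to $C^*(1,b)$, this shows that $d_\tau((b-\delta)_+)$ increases to $d_\tau(b)$ as $\delta\downarrow0$.

The element $x$ in (C2) is the substitute for a partial isometry that carries the support of $a$ into the support of $b$. The next lemma records what ``into the support'' means when $b$ comes from a function on $X$.

\begin{lemma}\label{lem:support}
Let $\varphi\colon C(X)\to D$ be a unital homomorphism, $h,h'\in C(X)_+$, and $x,x'\in D$ with $xx^*\in\mathrm{her}(\varphi(h))$ and $x'x'^*\in\mathrm{her}(\varphi(h'))$. Let $g\in C(X)$.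
\begin{itemize}
\item[(a)] If $gh=0$, then $\varphi(g)x=0$.
\item[(b)] If $hh'=0$, then $x^*\varphi(g)x'=0$.
\item[(c)] If $g\ge0$ and $g\le c$ on $\{h>0\}$, then $x^*\varphi(g)x\le c\,x^*x$.
\end{itemize}
\end{lemma}

\begin{proof}
The elements $e_k=\varphi(h^{1/k})$ are bounded and $e_k\varphi(h)\to\varphi(h)$, so $e_ky\to y$ and $ye_k\to y$ for $y\in\mathrm{her}(\varphi(h))$. Thus $\|(1-e_k)x\|^2=\|(1-e_k)xx^*(1-e_k)\|\to0$, that is, $x=\lim_k\varphi(h^{1/k})x$, and the same holds for $x'$ and $h'$. Hence $\varphi(g)x=\lim_k\varphi(gh^{1/k})x$ and $x^*\varphi(g)x'=\lim_kx^*\varphi(h^{1/k}gh'^{1/k})x'$, which gives (a) and (b). For (c), $h^{1/k}gh^{1/k}\le c\,h^{2/k}$ on $X$, so $x^*\varphi(g)x=\lim_kx^*\varphi(h^{1/k}gh^{1/k})x\le c\lim_kx^*\varphi(h^{2/k})x=c\,x^*x$.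
\end{proof}

\section{Comparison and stable rank in infinite free products}\label{sec:comparison}

To prove \eqref{eq:SC} we must place the support of $a$ under the support of $b$, knowing only that its trace is smaller. In a finite-dimensional space, a subspace $p$ in general position with respect to a subspace $q$ of larger dimension contains no nonzero vector orthogonal to $q$. Freeness is a strong form of general position: it gives a lower bound for the angle.

\begin{lemma}\label{lem:proj}
Let $p,q$ be free projections in a von Neumann algebra with a faithful normal tracial state $\tau$, and suppose that $\alpha=\tau(p)$ and $\beta=\tau(q)$ satisfy $0<\alpha<\beta\le1$. Then $pqp\ge\lambda p$ for some $\lambda>0$.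
\end{lemma}

\begin{proof}
If $\beta=1$, then $q=1$. Let $\beta<1$. The distribution of $pqp$ is found in \cite[Example 3.6.7]{VDN}; we give the computation. For $x$ with $\tau(x)\ne0$ let $\chi_x$ be the inverse under composition, near $0$, of $y\mapsto\sum_{k\ge1}\tau(x^k)y^k$, and let $S_x(w)=\chi_x(w)(1+w)/w$. This \emph{S-transform} is multiplicative: $S_{xx'}=S_xS_{x'}$ if $x,x'$ are free with nonzero traces. For $p$ the series is $\alpha y/(1-y)$, so $\chi_p(w)=w/(\alpha+w)$ and $S_p(w)=(1+w)/(\alpha+w)$, and likewise for $q$ with $\beta$. Since $\tau((pqp)^k)=\tau((pq)^k)$, the function $w(y)=\sum_{k\ge1}\tau((pqp)^k)y^k$ satisfies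
\[
y=\frac{w(1+w)}{(\alpha+w)(\beta+w)}
\]
near $0$. With $y=1/\zeta$ this becomes $(\zeta-1)w^2+(\zeta-\alpha-\beta)w-\alpha\beta=0$. The discriminant is
\[
\zeta^2-2(\alpha+\beta-2\alpha\beta)\zeta+(\beta-\alpha)^2=(\zeta-\lambda_-)(\zeta-\lambda_+),\qquad\lambda_\pm=\Big(\sqrt{\beta(1-\alpha)}\pm\sqrt{\alpha(1-\beta)}\Big)^2,
\]
as one sees from $\lambda_++\lambda_-=2(\alpha+\beta-2\alpha\beta)$ and $\lambda_+\lambda_-=(\beta-\alpha)^2$. Note that $0<\lambda_-<1$: positivity holds because $\alpha\neq\beta$, and $\lambda_-\le\beta(1-\alpha)$. Let $R(\zeta)$ be the square root of the discriminant that is analytic off $[\lambda_-,\lambda_+]$ with $R(\zeta)\sim\zeta$ at infinity. Since $w\to0$ as $\zeta\to\infty$, the Cauchy transform of the distribution $\nu$ of $pqp$ is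
\[
G(\zeta)=\tau\big((\zeta-pqp)^{-1}\big)=\frac{1+w(1/\zeta)}{\zeta}=\frac1\zeta+\frac{\alpha+\beta-\zeta+R(\zeta)}{2\zeta(\zeta-1)},
\]
first for large $|\zeta|$ and then, by analyticity, on the upper half-plane. The right side extends analytically across the interval $(0,\lambda_-)$ and is real there, so $\nu((0,\lambda_-))=0$ by Stieltjes inversion. On $(-\infty,\lambda_-)$ the function $R$ is real, has no zero, and is negative near $-\infty$, so $R(0)=-\sqrt{\lambda_-\lambda_+}=-(\beta-\alpha)$. Therefore
\[
\nu(\{0\})=\lim_{t\downarrow0}\mathrm it\,G(\mathrm it)=1-\tfrac12\big(\alpha+\beta-(\beta-\alpha)\big)=1-\alpha .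
\]
The kernel projection $e$ of $pqp$ dominates $1-p$ and has the same trace $1-\alpha$, so $e=1-p$ by faithfulness. Also by faithfulness, the spectrum of $pqp$ is the support of $\nu$, which lies in $\{0\}\cup[\lambda_-,1]$. Hence $pqp\ge\lambda_-(1-e)=\lambda_-p$.
\end{proof}

A unitary $v$ in a tracial C*-algebra is a \emph{Haar unitary} if $\tau(v^k)=0$ for all $k\ne0$. The function $e^{2\pi\mathrm it}$ is a Haar unitary in $C([0,1])$.

\begin{proposition}\label{prop:hyp}
Let $D=E*_{\mathrm r}C_1*_{\mathrm r}C_2*_{\mathrm r}\cdots$ be a reduced free product of tracial C*-algebras, and suppose that infinitely many $C_i$ contain a Haar unitary. Then $D$ has stable rank one and satisfies \eqref{eq:SC} for the free product trace $\tau$.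
\end{proposition}

\begin{proof}
Let $D^{(k)}=C^*(E,C_1,\dots,C_k)$.

\emph{Stable rank.} Dykema, Haagerup and R{\o}rdam \cite{DHR} proved: if $(B_1,\tau_1)$, $(B_2,\tau_2)$ are tracial C*-algebras with unitaries $u\in B_1$ and $v,w\in B_2$ such that $\tau_1(u)=\tau_2(v)=\tau_2(w)=\tau_2(v^*w)=0$, then $B_1*_{\mathrm r}B_2$ has stable rank one. If $C_m$ contains a Haar unitary $v$ and some $C_i$ with $i<m$ contains a Haar unitary $u$, this applies to $D^{(m)}=D^{(m-1)}*_{\mathrm r}C_m$ with $w=v^2$. So $D^{(m)}$ has stable rank one for infinitely many $m$. The invertible elements of these $D^{(m)}$ are dense in $D$.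

\emph{Comparison.} Let $d_\tau(a)<d_\tau(b)$ and $\varepsilon>0$. By (C3) it suffices to show $(a-\varepsilon)_+\precsim b$. We first move $a$ and $b$ into a finite stage, so that a later factor is free from both. Choose $\delta>0$ with $d_\tau((b-2\delta)_+)>d_\tau(a)$, and then $k$ and $a',b'\in D^{(k)}_+$ with $\|a-a'\|<\varepsilon/2$ and $\|b-b'\|<\delta$. Put $a''=(a'-\varepsilon/2)_+$ and $b''=(b'-\delta)_+$. Then $\|a-a''\|<\varepsilon$ and $\|b-b''\|<2\delta$, so (C1) gives
\[
(a-\varepsilon)_+\precsim a''\precsim a,\qquad(b-2\delta)_+\precsim b''\precsim b,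
\]
and $d_\tau(a'')<d_\tau(b'')$ by (C4). If $a''=0$, then $(a-\varepsilon)_+=0$ and we are done. Assume $a''\ne0$.

Let $v$ be a Haar unitary in some $C_i$ with $i>k$. The algebras $D^{(k)}$ and $vD^{(k)}v^*$ are free: a centered element of the second has the form $vyv^*$ with $y\in D^{(k)}$ centered, so an alternating word in the two algebras is an alternating word in centered elements of $D^{(k)}$ and in the centered elements $v,v^*$ of $C_i$. Let $M\supset D$ be the von Neumann algebra generated by $D$ in the GNS representation, with the faithful normal extension of $\tau$. By the Kaplansky density theorem, and since multiplication and $\tau$ are strongly continuous on bounded sets, the weak closures of the two algebras in $M$ are free. Let $p$ be the support projection of $a''$; then $0<\tau(p)=d_\tau(a'')$. Let $q$ be the spectral projection of $vb''v^*$ for $(\gamma,\infty)$, with $\gamma>0$ so small that $\tau(q)>\tau(p)$; this is possible because $\tau(q)$ increases to $d_\tau(b'')$ as $\gamma\downarrow0$. By Lemma~\ref{lem:proj}, $pqp\ge\lambda p$ with $\lambda>0$. To return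 from $M$ to $D$, let $g(t)=\min(t/\gamma,1)$. Then $q\le g(vb''v^*)\le\gamma^{-1}vb''v^*$, and
\[
a''^{1/2}\,g(vb''v^*)\,a''^{1/2}\ \ge\ a''^{1/2}\,pqp\,a''^{1/2}\ \ge\ \lambda a''.
\]
The outer terms lie in $D$, and (C3) gives $(a-\varepsilon)_+\precsim a''\precsim g(vb''v^*)\precsim vb''v^*\precsim b''\precsim b$.
\end{proof}

\section{A model: matching points}\label{sec:model}

A unital homomorphism $C(X)\to M_k(\mathbb C)$ is unitarily equivalent to $f\mapsto\mathrm{diag}(f(x_1),\dots,f(x_k))$ for a list of $k$ points of $X$. Two such maps are nearly unitarily equivalent if a permutation matches the points of one list with nearby points of the other. If both lists are distributed approximately like $\mu$, then cutting $X$ into small cells and counting matches most of the points within their cells. A few points are left over, and a leftover point $x$ of the first list may be far from every leftover point $y$ of the second. Since the conclusion of Theorem~\ref{thm:unique} is in norm, a single bad pair matters.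

The smallest example shows the remedy. In $X=[0,1]$ take the lists $(1,\frac23,\frac13,0)$ and $(0,\frac23,\frac13,0)$. They agree except in the first place, where the error is $1$. Shifting the first list cyclically gives $(0,1,\frac23,\frac13)$, which is within $\frac13$ of the second list in every place. One large error has been traded for many small ones, by undoing matches that were perfect.

Now let $X$ be contractible with metric $d$, let $\beta>0$, and sample a contraction to a point $x_0$ at finitely many times, obtaining maps $\sigma_0=\mathrm{id},\sigma_1,\dots,\sigma_N\equiv x_0$ with $d(\sigma_j(\cdot),\sigma_{j+1}(\cdot))\le\beta$. Consider lists $(x,z_1,\dots,z_k)$ and $(y,z_1,\dots,z_k)$, and suppose that every ball of radius $\beta$ contains $z_l$ for at least $2N$ values of $l$.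

\emph{Absorption.} We can choose $2N$ different indices, and renumber, so that $d(z_{2j-1},\sigma_j(x))\le\beta$ and $d(z_{2j},\sigma_j(y))\le\beta$ for $1\le j\le N$. Thus the matched part contains approximate copies of the two chains leading from $x$ and from $y$ to $x_0$.

\emph{Stable uniqueness.} Call the first place $0$, and move the entries of the first list along the cycle
\begin{equation}\label{eq:cycle}
0\to1\to3\to\cdots\to2N-1\to2N\to2N-2\to\cdots\to2\to0 .
\end{equation}
Place $1$ now holds $x$, within $2\beta$ of $z_1$. Place $2j+1$ holds $z_{2j-1}$ and place $2j$ holds $z_{2j+2}$ for $1\le j<N$; both are within $3\beta$ of the entries of the second list. Place $2N$ holds $z_{2N-1}$, within $2\beta$ of $z_{2N}$ because both are near $x_0$. Place $0$ holds $z_2$, within $2\beta$ of $y$. So the lists are matched up to $3\beta$, however large $d(x,y)$ is. With several bad pairs one needs disjoint chains, so the proportion of bad pairs must be small compared with the measure of small balls divided by $2N$. This dictates the order of the choices: first $N$ and the balls,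 then the size $\eta$ of the exceptional set.

The proof of Theorem~\ref{thm:unique} follows this model, with three changes. Counting is replaced by \eqref{eq:SC}. The unmatched part is no longer a set of points, each joined to $x_0$ by its own path: all of $X$ must be moved at once, and this is what the contraction does. Finally, $D$ may have no projections, so the unmatched part is described only by a positive element $r$ that commutes with both homomorphisms, and the permutation has to be replaced by a unitary that differs from $1$ only under $r$. This can be done for a transposition of two entries that agree away from $r$, and \eqref{eq:cycle} is a product of two layers of such transpositions: first exchange the places $2j-1$ and $2j$ for $1\le j\le N$, then exchange the places $2j$ and $2j+1$ for $0\le j<N$.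

\section{Proof of the uniqueness theorem}\label{sec:unique}

Let $D,\tau,X,\mu$ and $\varphi_{i,n}$ be as in Theorem~\ref{thm:unique}. If $X$ is a point, there is nothing to prove. Otherwise $X$ is path connected with at least two points, so it has no isolated points. Fix a metric $d$ on $X$. Recall that weak* convergence $\nu_n\to\mu$ implies $\liminf_n\nu_n(U)\ge\mu(U)$ for open $U$ and $\limsup_n\nu_n(Z)\le\mu(Z)$ for closed $Z$.

\subsection{Matching off a small set}

For $f\in C(X)$ and $\beta>0$ let $\omega_f(\beta)=\sup\{|f(x)-f(y)|:d(x,y)<\beta\}$.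

\begin{lemma}\label{lem:match}
Let $\eta>0$ and $0<\beta<\operatorname{diam}X$. For all large $n$ there are a unitary $w\in D$ and $k\in C(X,[0,1])$ such that $\mu_{0,n}(\{k<1\})<\eta$ and, with $\varphi'_{0,n}=w\varphi_{0,n}(\cdot)w^*$,
\[
\big\|\big(\varphi'_{0,n}(f)-\varphi_{1,n}(f)\big)\varphi'_{0,n}(k)\big\|\le2\omega_f(\beta)+2\beta\|f\|\qquad(f\in C(X)).
\]
\end{lemma}

\begin{proof}
\emph{Cells.} For each $y\in X$, only countably many spheres around $y$ have positive measure. So $X$ is covered by finitely many open balls $B(y_m,\rho_m)$ with $\rho_m<\beta/2$ whose spheres $\{d(y_m,\cdot)=\rho_m\}$ are $\mu$-null. Put $Q_m=B(y_m,\rho_m)\setminus\bigcup_{m'<m}\{d(y_{m'},\cdot)\le\rho_{m'}\}$. These sets are open, disjoint and of diameter less than $\beta$. A point outside all $Q_m$ lies on the sphere of the first closed ball that contains it, so $\mu(\bigcup_mQ_m)=1$. Discard the empty $Q_m$. Each remaining $Q_m$ differs from $X$ because $\beta<\operatorname{diam}X$. Let $h_m(x)=d(x,X\setminus Q_m)$, so that $\{h_m>0\}=Q_m$, and choose $\delta>0$ with $\mu(U)>1-\eta$ for $U=\bigcup_m\{h_m>4\delta\}$.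

\emph{A strict inequality.} Property \eqref{eq:SC} requires a gap, which we obtain by comparing the inner part of a cell for $\varphi_{0,n}$ with the whole cell for $\varphi_{1,n}$. Since $X$ is connected, $Q_m$ is not closed; points of $Q_m$ close to a point of $\overline{Q_m}\setminus Q_m$ show that the open set $\{0<h_m<\delta\}$ is nonempty. It has positive measure because $\mu$ has full support. Hence
\[
\limsup_n\mu_{0,n}(\{h_m\ge\delta\})\le\mu(\{h_m\ge\delta\})<\mu(Q_m)\le\liminf_n\mu_{1,n}(Q_m),
\]
and $\liminf_n\mu_{0,n}(U)>1-\eta$. Fix $n$ so large that $\mu_{0,n}(U)>1-\eta$ and $\mu_{0,n}(\{h_m\ge\delta\})<\mu_{1,n}(Q_m)$ for all $m$, and write $\varphi_i=\varphi_{i,n}$. By \eqref{eq:dtau}, $d_\tau(\varphi_0((h_m-\delta)_+))<d_\tau(\varphi_1(h_m))$, so \eqref{eq:SC} and (C2) give $x_m\in D$ with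
\[
x_m^*x_m=\varphi_0(H_m),\qquad x_mx_m^*\in\mathrm{her}(\varphi_1(h_m)),\qquad\text{where }H_m=(h_m-2\delta)_+ .
\]
Let $x=\sum_mx_m$ and $H=\sum_mH_m$. By Lemma~\ref{lem:support}(b), $x_m^*\varphi_1(g)x_{m'}=0$ for $m\ne m'$ and $g\in C(X)$. In particular $x^*x=\varphi_0(H)$, so $|x|=\varphi_0(H^{1/2})$. Also $x_m\varphi_0(g)=0$ if $g$ vanishes on $Q_m$, because $\|x_m\varphi_0(g)\|^2=\|\varphi_0(|g|^2H_m)\|=0$.

\emph{The unitary.} Stable rank one lets us replace the ``phase'' of $x$ by a unitary. If $y$ is invertible, then $w=y|y|^{-1}$ is unitary and $\|w|x|-x\|\le\||x|-|y|\|+\|y-x\|$, which tends to $0$ as $y\to x$. Fix a unitary $w$ with $\|w|x|-x\|\le\beta\delta^{1/2}$. To pass from $w|x|$ to $w$ we must divide by $|x|$, which is possible where $H$ is bounded below. Let $q\colon[0,\infty)\to[0,1]$ be continuous, $0$ on $[0,\delta]$ and $1$ on $[2\delta,\infty)$. Put $k_m=q(H_m)$ and $k=\sum_mk_m=q(H)$; put $\tilde k_m=k_mH^{-1/2}$ (zero where $k_m=0$) and $\tilde k=\sum_m\tilde k_m$. The $\tilde k_m$ are continuous, vanish off $Q_m$, and are bounded by $\delta^{-1/2}$. Since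 $k=1$ on $U$, we have $\mu_{0,n}(\{k<1\})<\eta$.

\emph{The estimate.} Let $f\in C(X)$, $\omega=\omega_f(\beta)$, and $z_m\in Q_m$. Then $fk\approx_\omega\sum_mf(z_m)k_m=H^{1/2}\sum_mf(z_m)\tilde k_m$, and $\|\sum_mf(z_m)\tilde k_m\|\le\|f\|\delta^{-1/2}$. Using $x\varphi_0(\tilde k_m)=x_m\varphi_0(\tilde k_m)$, we get for $\varphi_0'=w\varphi_0(\cdot)w^*$
\begin{align*}
\varphi_0'(f)\varphi_0'(k)&=w\varphi_0(fk)w^*\approx_\omega w|x|\,\varphi_0\Big(\sum_mf(z_m)\tilde k_m\Big)w^*\approx_{\beta\|f\|}\sum_mf(z_m)x_m\varphi_0(\tilde k_m)w^*,\\
\varphi_1(f)\varphi_0'(k)&=\varphi_1(f)\,w|x|\,\varphi_0(\tilde k)w^*\approx_{\beta\|f\|}\sum_m\varphi_1(f)x_m\varphi_0(\tilde k_m)w^*.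
\end{align*}
The two right sides differ by $\sum_mT_mw^*$ with $T_m=\varphi_1(f-f(z_m))x_m\varphi_0(\tilde k_m)$. We have $T_m^*T_{m'}=0$ for $m\ne m'$. Since $|f-f(z_m)|^2\le\omega^2$ on $Q_m$, Lemma~\ref{lem:support}(c) gives $T_m^*T_m\le\omega^2\varphi_0(\tilde k_m^2H_m)=\omega^2\varphi_0(k_m^2)$. Hence $\|\sum_mT_m\|^2=\|\sum_mT_m^*T_m\|\le\omega^2\|\varphi_0(k^2)\|\le\omega^2$, and the lemma follows.
\end{proof}

\subsection{A localized flip}

The scalar matrix that exchanges two coordinates is $1-2\Pi=\exp(\mathrm i\pi\Pi)$, where $\Pi=\frac12\left(\begin{smallmatrix}1&-1\\-1&1\end{smallmatrix}\right)$ is a projection. Inserting a positive element $r$ in the exponent gives a unitary that is the flip where $r=1$ and the identity where $r=0$. In between it is neither, but this is harmless if the two entries agree there.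

\begin{lemma}\label{lem:flip}
Let $B$ be a unital C*-algebra, $r\in B_+$ and $z=e^{\mathrm i\pi r}-1$. Then $V=1+z\otimes\Pi$ is a unitary in $M_2(B)$. If $a,b\in B$ commute with $r$ and $r(a-b)=a-b$, then $V\,\mathrm{diag}(a,b)\,V^*=\mathrm{diag}(b,a)$.
\end{lemma}

\begin{proof}
Since $(r\otimes\Pi)^k=r^k\otimes\Pi$ for $k\ge1$, we have $V=\exp(\mathrm i\pi\,r\otimes\Pi)$. Let $\Delta=a-b$ and write $\mathrm{diag}(a,b)=b\otimes1+\Delta\otimes e_{11}$. The first summand commutes with $r\otimes\Pi$, hence with $V$. From $r\Delta=\Delta r=\Delta$ we get $z\Delta=-2\Delta=\Delta z^*$, so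
\[
V(\Delta\otimes e_{11})V^*=\Delta\otimes(e_{11}-2\Pi e_{11}-2e_{11}\Pi+4\Pi e_{11}\Pi)=\Delta\otimes(1-2\Pi)e_{11}(1-2\Pi)=\Delta\otimes e_{22}.
\]
Finally $b\otimes1+\Delta\otimes e_{22}=\mathrm{diag}(b,a)$.
\end{proof}

\subsection{Reduction and choices}

It suffices to prove the following.

\medskip
\noindent\textbf{Claim.} \emph{For every pair of sequences as in the theorem, every finite set $F=F^*\subset C(X)$ and every $\varepsilon>0$, there are at least one $n$ and a unitary $u\in D$ with $\|u\varphi_{0,n}(f)u^*-\varphi_{1,n}(f)\|<\varepsilon$ for $f\in F$.}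
\medskip

Indeed, if for given $F,\varepsilon$ there were infinitely many $n$ without such a $u$, the Claim would fail for that subsequence. So $u$ exists for all large $n$. Take finite self-adjoint sets $F_1\subset F_2\subset\cdots$ with dense union, and $n_1<n_2<\cdots$ such that for $n\ge n_l$ a unitary exists for $F_l$ and $1/l$; choosing such a unitary as $u_n$ for $n_l\le n<n_{l+1}$ proves the theorem. The gain is that in proving the Claim we may pass to subsequences. We may also replace $\varphi_{0,n}$ by unitary conjugates, which induce the same measures.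

Fix $F$ and $\varepsilon$, and let $\varepsilon'=\varepsilon/11$. The following choices do not depend on $n$.
\begin{itemize}
\item \emph{The chain.} A homotopy from the identity of $X$ to the constant map $x_0$ is uniformly continuous on $X\times[0,1]$. Sampling it gives continuous maps $\sigma_0=\mathrm{id},\sigma_1,\dots,\sigma_N\equiv x_0$ from $X$ to $X$ with $\|f\circ\sigma_j-f\circ\sigma_{j+1}\|\le\varepsilon'$ for $f\in F$. Let $J=\{1,\dots,2N\}$ and $J_0=\{0\}\cup J$.
\item \emph{The partition.} Choose a partition of unity $g_1,\dots,g_K$ of nonzero functions, subordinate to a cover by open sets on which every $f\in F$ varies by at most $\varepsilon'$. Let $V_p=\{g_p>0\}$ and $x_p\in V_p$. Then $|f-f(x_p)|\le\varepsilon'$ on $V_p$ for $f\in F$.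
\item \emph{The room.} As $X$ has no isolated points, each $V_p$ is infinite. Choose $2NK$ distinct points, one in $V_p$ for each pair $(\kappa,p)$ with $\kappa\in J$, and pairwise disjoint open balls $W_{\kappa,p}\subset V_p$ around them. Let $b_{\kappa,p}=\min(1,d(\cdot,X\setminus W_{\kappa,p}))$, so $\{b_{\kappa,p}>0\}=W_{\kappa,p}$. Put $\eta=\frac14\min_{\kappa,p}\mu(W_{\kappa,p})$, which is positive because $\mu$ has full support.
\end{itemize}

Apply Lemma~\ref{lem:match} with this $\eta$ and with a sequence of values $\beta\to0$, choosing a larger $n$ each time. After passing to this subsequence, renumbering it, and conjugating the $\varphi_{0,n}$, we have $k_n\in C(X,[0,1])$ with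
\begin{equation}\label{eq:agree}
\mu_{0,n}(\{k_n<1\})<\eta,\qquad\|(\varphi_{0,n}(f)-\varphi_{1,n}(f))\varphi_{0,n}(k_n)\|\to0\quad(f\in C(X)).
\end{equation}

\subsection{Localizing the difference}

To turn approximate relations into exact ones we pass to $D_\infty=\ell^\infty(\mathbb N,D)/c_0(\mathbb N,D)$, where the class $[x_n]$ of a bounded sequence has norm $\limsup_n\|x_n\|$. Let $\varphi_i(f)=[\varphi_{i,n}(f)]$, $c=[\varphi_{0,n}(k_n)]$ and $\Delta(f)=\varphi_0(f)-\varphi_1(f)$. By \eqref{eq:agree}, $\Delta(f)c=0$, and taking adjoints with $\bar f$ in place of $f$ gives $c\Delta(f)=0$. Since $c$ commutes with $\varphi_0(f)$, it also commutes with $\varphi_1(f)=\varphi_0(f)-\Delta(f)$. Approximating by polynomials, for every continuous $G$ on $[0,1]$ the element $G(c)$ commutes with $\varphi_0(C(X))$ and $\varphi_1(C(X))$, and $G(c)\Delta(f)=\Delta(f)G(c)=G(0)\Delta(f)$.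

If $c$ were a projection, $1-c$ would cut out the unmatched part. As it is not, we use three functions on $[0,1]$: $\rho(t)=\max(1-2t,0)$; the function $\rho^+$ that is $1$ on $[0,\frac12]$, $0$ on $[\frac34,1]$ and linear in between; and the function $\ell$ that is $0$ on $[0,\frac34]$, $1$ at $1$ and linear in between. Then $\rho(0)=1$, $\rho^+\rho=\rho$ and $\rho\ell=0$. Put $r=\rho(c)$, $r^+=\rho^+(c)$ and $I=\overline{rD_\infty r}$. We record:
\begin{itemize}
\item[(L1)] $r$ and $r^+$ commute with $\varphi_0(C(X))$ and $\varphi_1(C(X))$;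
\item[(L2)] $r\Delta(f)=\Delta(f)r=\Delta(f)$, so $\Delta(f)=r\Delta(f)r\in I$;
\item[(L3)] $r^+y=yr^+=y$ for $y\in I$;
\item[(L4)] if $a$ commutes with $r$, then $aI\subset I$ and $Ia\subset I$, since $a\,rbr=r(ab)r$.
\end{itemize}

\subsection{Stable uniqueness}

Define unital homomorphisms $\theta_\kappa\colon C(X)\to D_\infty$ for $\kappa\in J$ by
\[
\theta_{2j-1}(f)=\varphi_0(f\circ\sigma_j),\qquad\theta_{2j}(f)=\varphi_1(f\circ\sigma_j)\qquad(1\le j\le N);
\]
these are the two chains of Section~\ref{sec:model}. For $i=0,1$ let $\Theta_i(f)=\mathrm{diag}(\varphi_i(f),\theta_1(f),\dots,\theta_{2N}(f))\in M_{J_0}(D_\infty)$. Let $\Pi_1=0\oplus\Pi\oplus\cdots\oplus\Pi$ and $\Pi_2=\Pi\oplus\cdots\oplus\Pi\oplus0$ in $M_{J_0}(\mathbb C)$; the $2\times2$ blocks of $\Pi_1$ occupy the places $\{2j-1,2j\}$, and those of $\Pi_2$ the places $\{2j,2j+1\}$. With $z=e^{\mathrm i\pi r}-1\in I$ put $U_1=1+z\otimes\Pi_1$, $U_2=1+z\otimes\Pi_2$ and $U=U_2U_1$. These are unitaries, and $U-1\in M_{J_0}(I)$. We claim that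
\begin{equation}\label{eq:stable}
\|U\Theta_0(f)U^*-\Theta_1(f)\|\le2\varepsilon'\qquad(f\in F).
\end{equation}
By (L1) and (L2), Lemma~\ref{lem:flip} applies to the pair $\varphi_0(g),\varphi_1(g)$, in either order, for every $g\in C(X)$. Fix $f\in F$ and abbreviate $\varphi_i^j=\varphi_i(f\circ\sigma_j)$. The diagonal matrices that occur are the rows of the following array.
\[
\begin{array}{l|cccccccc}
\text{place}&0&1&2&3&4&\cdots&2N-1&2N\\ \hline
\Theta_0(f)&\varphi_0^0&\varphi_0^1&\varphi_1^1&\varphi_0^2&\varphi_1^2&\cdots&\varphi_0^N&\varphi_1^N\\[2pt]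
U_1\Theta_0(f)U_1^*&\varphi_0^0&\varphi_1^1&\varphi_0^1&\varphi_1^2&\varphi_0^2&\cdots&\varphi_1^N&\varphi_0^N\\[2pt]
\Theta'(f)&\varphi_0^0&\varphi_1^0&\varphi_0^1&\varphi_1^1&\varphi_0^2&\cdots&\varphi_1^{N-1}&\varphi_0^N\\[2pt]
U_2\Theta'(f)U_2^*&\varphi_1^0&\varphi_0^0&\varphi_1^1&\varphi_0^1&\varphi_1^2&\cdots&\varphi_0^{N-1}&\varphi_0^N\\[2pt]
\Theta_1(f)&\varphi_1^0&\varphi_0^1&\varphi_1^1&\varphi_0^2&\varphi_1^2&\cdots&\varphi_0^N&\varphi_1^N
\end{array}
\]
The second row comes from the first by flipping the pairs $\varphi_0^j,\varphi_1^j$ in the places $2j-1,2j$. The third row defines $\Theta'(f)$: in place $2j-1$ the entry $\varphi_1^j$ is replaced by $\varphi_1^{j-1}$, at a cost of at most $\varepsilon'$. Now the places $2j,2j+1$ hold $\varphi_0^j,\varphi_1^j$ for $0\le j<N$, and $U_2$ flips them. The fourth and fifth rows agree in the places $2j$ with $j<N$, and they differ by at most $\varepsilon'$ in the odd places. In the last place, which $U_2$ does not touch, they agree because $\sigma_N$ is constant: $\varphi_0^N=f(x_0)1=\varphi_1^N$. This is the point at which contractibility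 is used, and \eqref{eq:stable} is proved.

\subsection{Absorption}

We must remove the auxiliary summands $\theta_\kappa$. They are unital, so there is no room to place $2N$ orthogonal copies of them inside $D_\infty$. But $U$ differs from $1$ only in $M_{J_0}(I)$, so only the part of $\theta_\kappa$ under $r^+$ matters, and this part has trace less than $\eta$. We move it into the region where $\varphi_0$ and $\varphi_1$ agree, sending the piece of $\theta_\kappa$ over $V_p$ into the piece of $\varphi_0$ over $W_{\kappa,p}$; on both, each $f\in F$ is nearly the scalar $f(x_p)$.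

\begin{lemma}\label{lem:absorb}
There are $s_\kappa\in D_\infty$ $(\kappa\in J)$ such that
\begin{itemize}
\item[(a)] $s_\kappa^*s_\kappa=r^+$, and $s_\kappa^*s_{\kappa'}=0$ for $\kappa\ne\kappa'$;
\item[(b)] $rs_\kappa=0$, and $\varphi_1(f)s_\kappa=\varphi_0(f)s_\kappa$ for all $f\in C(X)$;
\item[(c)] for $f\in F$, the row matrix $t(f)=\big(\varphi_0(f)s_\kappa-s_\kappa\theta_\kappa(f)\big)_{\kappa\in J}$ has norm at most $2\varepsilon'$.
\end{itemize}
\end{lemma}

\begin{proof}
The trace $\tau$ lives on $D$, so we compare in each coordinate $n$. Let $r_n^+=\varphi_{0,n}(\rho^+\circ k_n)$; then $r^+=[r_n^+]$. For $\kappa\in J$ let $i,j$ be such that $\theta_\kappa(f)=\varphi_i(f\circ\sigma_j)$ in the definition above, and put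
\[
y_{\kappa,p,n}=(r_n^+)^{1/2}\varphi_{i,n}(g_p\circ\sigma_j)(r_n^+)^{1/2},\qquad h_{\kappa,p,n}=b_{\kappa,p}\cdot(\ell\circ k_n).
\]
Since $y_{\kappa,p,n}\le r_n^+$, facts (C3), (C4), \eqref{eq:dtau} and \eqref{eq:agree} give $d_\tau(y_{\kappa,p,n})\le\mu_{0,n}(\{k_n<\frac34\})<\eta$. On the other hand $h_{\kappa,p,n}>0$ on $W_{\kappa,p}\cap\{k_n=1\}$ and $\liminf_n\mu_{0,n}(W_{\kappa,p})\ge4\eta$, so for large $n$
\[
d_\tau(\varphi_{0,n}(h_{\kappa,p,n}))\ge\mu_{0,n}(W_{\kappa,p})-\mu_{0,n}(\{k_n<1\})>3\eta-\eta=2\eta .
\]
By \eqref{eq:SC} and (C2), for large $n$ there are contractions $s_{\kappa,p,n}\in D$ with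
\[
s_{\kappa,p,n}^*s_{\kappa,p,n}=(y_{\kappa,p,n}-1/n)_+,\qquad s_{\kappa,p,n}s_{\kappa,p,n}^*\in\mathrm{her}(\varphi_{0,n}(h_{\kappa,p,n})).
\]
Put $s_{\kappa,p,n}=0$ for the remaining finitely many $n$, and let $s_{\kappa,p}=[s_{\kappa,p,n}]$ and $s_\kappa=\sum_ps_{\kappa,p}$. Then $s_{\kappa,p}^*s_{\kappa,p}=[y_{\kappa,p,n}]=\theta_\kappa(g_p)r^+$ by (L1). Apply Lemma~\ref{lem:support} to $\varphi_{0,n}$ for each $n$. As the $W_{\kappa,p}$ are disjoint, part (b) gives
\begin{equation}\label{eq:orth}
s_{\kappa,p}^*\varphi_0(g)s_{\kappa',p'}=0\qquad\text{for }(\kappa,p)\ne(\kappa',p')\text{ and }g\in C(X).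
\end{equation}
As $\rho\ell=0$, part (a) gives $rs_{\kappa,p}=0$. As $h_{\kappa,p,n}$ vanishes off $V_p$, part (c) gives
\begin{equation}\label{eq:small}
s_{\kappa,p}^*\varphi_0(|f-f(x_p)|^2)s_{\kappa,p}\le\varepsilon'^2s_{\kappa,p}^*s_{\kappa,p}\qquad(f\in F).
\end{equation}
Statement (a) follows from \eqref{eq:orth} with $g=1$ and from $\sum_p\theta_\kappa(g_p)=1$. For (b), $rs_\kappa=0$, and $\Delta(f)s_\kappa=\Delta(f)rs_\kappa=0$ by (L2).

For (c), write $\varphi_0(f)s_\kappa-s_\kappa\theta_\kappa(f)=\alpha_\kappa-\beta_\kappa$ with
\[
\alpha_\kappa=\sum_p\varphi_0(f-f(x_p))s_{\kappa,p},\qquad\beta_\kappa=\sum_ps_{\kappa,p}\,\theta_\kappa(f-f(x_p)).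
\]
By \eqref{eq:orth}, $\alpha_\kappa^*\alpha_{\kappa'}=0=\beta_\kappa^*\beta_{\kappa'}$ for $\kappa\ne\kappa'$, and the terms with $p\ne p'$ vanish in $\alpha_\kappa^*\alpha_\kappa$ and $\beta_\kappa^*\beta_\kappa$. Thus $\alpha_\kappa^*\alpha_\kappa\le\varepsilon'^2r^+$ by \eqref{eq:small}, and
\[
\beta_\kappa^*\beta_\kappa=\theta_\kappa\Big(\sum_p|f-f(x_p)|^2g_p\Big)r^+\le\varepsilon'^2,
\]
because $|f-f(x_p)|\le\varepsilon'$ where $g_p>0$. For the row $\alpha=(\alpha_\kappa)_\kappa$ the matrix $\alpha^*\alpha=(\alpha_\kappa^*\alpha_{\kappa'})$ is diagonal, so $\|\alpha\|\le\varepsilon'$; the same argument gives $\|\beta\|\le\varepsilon'$.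
\end{proof}

\subsection{Conclusion}

We transport $U$ from $M_{J_0}(D_\infty)$ to $D_\infty$. Put $s_0=1$, let $S=(s_\kappa)_{\kappa\in J_0}$ be the row matrix, and define
\[
\Psi\colon M_{J_0}(I)\to D_\infty,\qquad\Psi(x)=SxS^*=\sum_{\kappa,\kappa'}s_\kappa x_{\kappa\kappa'}s_{\kappa'}^* .
\]
The range of $s_0$ overlaps those of the other $s_\kappa$, but $I$ does not see the overlap:
\begin{equation}\label{eq:SS}
xS^*Sy=xy\qquad(x,y\in M_{J_0}(I)).
\end{equation}
To verify this, consider $a\,s_\kappa^*s_{\kappa'}b$ for $a,b\in I$. It equals $ab$ if $\kappa=\kappa'=0$, and $ar^+b=ab$ if $\kappa=\kappa'\in J$, by (L3). It vanishes if $\kappa\ne\kappa'$ both lie in $J$. It also vanishes if exactly one index is $0$, because $rs_\kappa=0$ implies $as_\kappa=0$ and $s_\kappa^*b=0$ for $\kappa\in J$. By \eqref{eq:SS}, $\Psi$ is a homomorphism, hence contractive, and $\|xS^*\|^2=\|xS^*Sx^*\|=\|x\|^2$. Let $x=U-1$, so $\|x\|\le2$. The relations $x+x^*+x^*x=0=x+x^*+xx^*$ pass to $\Psi(x)$, so $\tilde U=1+\Psi(x)$ is a unitary in $D_\infty$.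

Let $f\in F$ and $y\in M_{J_0}(I)$. By (L1) and (L4), $\Theta_i(f)y$ and $y\Theta_i(f)$ lie in $M_{J_0}(I)$. The row $\varphi_i(f)S-S\Theta_i(f)$ has entry $0$ in place $0$ and, by Lemma~\ref{lem:absorb}(b), entry $\varphi_0(f)s_\kappa-s_\kappa\theta_\kappa(f)$ in place $\kappa\in J$. Hence
\[
\|\varphi_i(f)\Psi(y)-\Psi(\Theta_i(f)y)\|=\|(0,t(f))\,yS^*\|\le2\varepsilon'\|y\|,
\]
and, taking adjoints and using $F=F^*$, $\|\Psi(y)\varphi_i(f)-\Psi(y\Theta_i(f))\|\le2\varepsilon'\|y\|$. With $y=x$ we obtain
\[
\tilde U\varphi_0(f)-\varphi_1(f)\tilde U=\Delta(f)+\Psi(x)\varphi_0(f)-\varphi_1(f)\Psi(x)\approx_{8\varepsilon'}\Delta(f)+\Psi\big(x\Theta_0(f)-\Theta_1(f)x\big).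
\]
Now $\Theta_0(f)-\Theta_1(f)=\mathrm{diag}(\Delta(f),0,\dots,0)$ lies in $M_{J_0}(I)$ by (L2), and $\Psi$ maps it to $\Delta(f)$. Moreover
\[
U\Theta_0(f)-\Theta_1(f)U=\big(x\Theta_0(f)-\Theta_1(f)x\big)+\big(\Theta_0(f)-\Theta_1(f)\big)\in M_{J_0}(I).
\]
So the right side of the previous display equals $\Psi(U\Theta_0(f)-\Theta_1(f)U)$, which has norm at most $2\varepsilon'$ by \eqref{eq:stable}. Therefore $\|\tilde U\varphi_0(f)\tilde U^*-\varphi_1(f)\|\le10\varepsilon'<\varepsilon$.

Write $\tilde U=[a_n]$. Then $a_n^*a_n\to1$ and $a_na_n^*\to1$, so for large $n$ the element $u_n=a_n|a_n|^{-1}$ is a unitary, and $\|u_n-a_n\|\to0$. Thus $\limsup_n\|u_n\varphi_{0,n}(f)u_n^*-\varphi_{1,n}(f)\|<\varepsilon$ for $f\in F$. This proves the Claim, and with it Theorem~\ref{thm:unique}. \qed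

\begin{remark}[The hypotheses]\label{rem:hyp}
Stable rank one is used only to find $w$ in Lemma~\ref{lem:match}; \eqref{eq:SC} is used there and in Lemma~\ref{lem:absorb}. Full support and connectedness give the strict inequality in Lemma~\ref{lem:match} and the room $W_{\kappa,p}$, and the contraction itself enters only through \eqref{eq:stable}. Neither full support nor connectedness can be dropped.

(a) Let $D=A$, $X=[0,1]$, and let $\mu$ be the point mass at $0$. Let $a\in A_1$ be the coordinate function, $\varphi_{0,n}(f)=f(0)1$ and $\varphi_{1,n}(f)=f(a^n)$. The induced measures converge to $\mu$ by dominated convergence, but for $f(t)=t$ and every unitary $u$ we have $\|u\varphi_{0,n}(f)u^*-\varphi_{1,n}(f)\|=\|a^n\|=1$.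

(b) Let $X$ consist of two points of mass $\frac12$; a unital homomorphism $C(X)\to D$ is given by a projection. Let $E=C(\{0,1\}^{\mathbb N})$ with the fair coin-tossing measure and $D=E*_{\mathrm r}A$, to which Proposition~\ref{prop:hyp} applies. The clopen sets $\{\omega_1=0\}$ and $\{\omega_1=0\}\cup\{\omega_1=\dots=\omega_n=1\}$ give projections $p$ and $q_n$ of traces $\frac12$ and $\frac12+2^{-n}$. Projections at distance less than $1$ are unitarily equivalent and so have the same trace; hence $\|upu^*-q_n\|\ge1$ for every unitary $u$.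
\end{remark}

\section{Existence and intertwining}\label{sec:intertwine}

\subsection{Trace-preserving embeddings}

For the cube, a space-filling curve gave an embedding into $A_1$. For general $(X,\mu)$ we use curves that induce $\mu$ only approximately, and asymptotic uniqueness makes the corresponding homomorphisms converge after conjugation.

\begin{lemma}\label{lem:exist}
For $X$ and $\mu$ as in Theorem~\ref{thm:absorb} there is a unital trace-preserving homomorphism $\psi\colon C(X)\to A$.
\end{lemma}

\begin{proof}
Choose finitely supported probability measures $\nu_n\to\mu$ weak*; this is possible because such measures are weak* dense and $C(X)$ is separable. Since $X$ is path connected, there is a continuous $s_n\colon[0,1]\to X$ that rests at each point $x$ of the support of $\nu_n$ for time $(1-\frac1n)\nu_n(\{x\})$ and uses the remaining time $\frac1n$ to travel between these points. Then $|\int_0^1f(s_n(t))\,dt-\int f\,d\nu_n|\le2\|f\|/n$. So the maps $\psi_n(f)=f\circ s_n\in A_1\subset A$ induce measures converging weak* to $\mu$.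

By Proposition~\ref{prop:hyp} with $E=\mathbb C$, Theorem~\ref{thm:unique} applies to $D=A$. For finite $F\subset C(X)$ and $\varepsilon>0$ there is $n_0$ such that for all $n,n'\ge n_0$ some unitary $u\in A$ satisfies $\|u\psi_n(f)u^*-\psi_{n'}(f)\|<\varepsilon$ on $F$: otherwise there would be counterexamples $n_l,n'_l\to\infty$, contradicting the theorem for the sequences $(\psi_{n_l})_l$ and $(\psi_{n'_l})_l$. Let $F_1\subset F_2\subset\cdots$ be finite with dense union. Choose $n_1<n_2<\cdots$ with $n_l$ at least the number $n_0$ for $F_l$ and $2^{-l}$, and unitaries $u_l$ with $\|u_l\psi_{n_{l+1}}(f)u_l^*-\psi_{n_l}(f)\|<2^{-l}$ for $f\in F_l$. Put $w_l=u_1\cdots u_{l-1}$. Then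
\[
\|w_{l+1}\psi_{n_{l+1}}(f)w_{l+1}^*-w_l\psi_{n_l}(f)w_l^*\|<2^{-l}\qquad(f\in F_l),
\]
so the homomorphisms $w_l\psi_{n_l}(\cdot)w_l^*$ converge pointwise to a unital homomorphism $\psi$, and $\tau(\psi(f))=\lim_l\tau(\psi_{n_l}(f))=\int f\,d\mu$.
\end{proof}

Theorem~\ref{thm:infinite} also needs embeddings in the opposite direction.

\begin{lemma}\label{lem:interval}
Let $X$ be a compact metrizable space with a nonatomic Borel probability measure $\mu$. Then there is a unital trace-preserving homomorphism $C([0,1])\to C(X)$.
\end{lemma}

\begin{proof}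
We first find a continuous real function $g$ whose distribution $\nu=g_*\mu$ has no atoms; a random function works. Let $g_k\in C(X,[0,1])$, $k\ge1$, separate the points of $X$, let $c_k$ be independent and uniformly distributed in $[0,2^{-k}]$, and put $g=\sum_kc_kg_k$. If $x\ne y$, pick $k$ with $g_k(x)\ne g_k(y)$; whatever the other coefficients are, $g(x)=g(y)$ holds for at most one value of $c_k$, so this event has probability $0$. The diagonal of $X\times X$ is null for $\mu\times\mu$, because $\mu$ has no atoms. By Fubini's theorem, almost surely $(\mu\times\mu)\{(x,y):g(x)=g(y)\}=0$. This number equals $\int\nu(\{t\})\,d\nu(t)$, so $\nu$ has no atoms. Fix such a $g$.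

The distribution function $\Phi(t)=\nu((-\infty,t])$ is continuous and nondecreasing with limits $0$ and $1$. For $0<s<1$ the set $\{\Phi\le s\}$ is a closed half-line $(-\infty,t_s]$ with $\Phi(t_s)=s$, so $\mu(\{\Phi\circ g\le s\})=s$. Thus $(\Phi\circ g)_*\mu$ is Lebesgue measure, and $f\mapsto f\circ\Phi\circ g$ is the required map.
\end{proof}

\subsection{Intertwining by automorphisms}

\begin{lemma}\label{lem:inter}
Let $Q\subset P$ be separable C*-algebras. Suppose that for all finite sets $F\subset Q$, $G\subset P$ and all $\varepsilon>0$ there is an automorphism $\gamma$ of $P$ with $\|\gamma(a)-a\|<\varepsilon$ for $a\in F$ and $\operatorname{dist}(\gamma^{-1}(g),Q)<\varepsilon$ for $g\in G$. Then $Q\cong P$. If $\gamma$ can always be chosen to preserve a given trace $\tau$ of $P$, the isomorphism is trace preserving.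
\end{lemma}

\begin{proof}
Let $(a_k)$ be dense in $Q$ and $(g_k)$ dense in $P$. We choose inductively finite sets $F_1\subset F_2\subset\cdots\subset Q$, automorphisms $\gamma_n$, and elements $a_{k,n}\in Q$ for $k\le n$. Write $\Gamma_n=\gamma_1\cdots\gamma_n$ and $\Gamma_0=\mathrm{id}$. Let $F_1=\{a_1\}$. Given $F_n$ and $\Gamma_{n-1}$, apply the hypothesis to $F_n$, $G=\{\Gamma_{n-1}^{-1}(g_k):k\le n\}$ and $2^{-n}$. This yields $\gamma_n$ and $a_{k,n}$ with $\|\gamma_n(a)-a\|<2^{-n}$ on $F_n$ and $\|\Gamma_n^{-1}(g_k)-a_{k,n}\|<2^{-n}$. Let $F_{n+1}$ consist of $F_n$, $a_{n+1}$ and the $a_{k,n}$.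

For $a\in F_n$ we have $\|\Gamma_n(a)-\Gamma_{n-1}(a)\|=\|\gamma_n(a)-a\|<2^{-n}$. Hence $\Gamma(a)=\lim_n\Gamma_n(a)$ exists on $\bigcup_nF_n$, and then on $Q$, and $\Gamma\colon Q\to P$ is an isometric homomorphism that preserves $\tau$ if all $\gamma_n$ do. Since $a_{k,n}\in F_m$ for $m>n$,
\[
\|\Gamma(a_{k,n})-g_k\|\le\sum_{m>n}2^{-m}+\|\Gamma_n(a_{k,n})-g_k\|<2\cdot2^{-n}.
\]
So the range of $\Gamma$ is dense and closed, and $\Gamma$ is onto.
\end{proof}

The argument sketched in the introduction is needed once for Theorem~\ref{thm:absorb} and twice for Theorem~\ref{thm:infinite}, so we isolate it.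

\begin{lemma}\label{lem:tail}
Let $Q=E_1*_{\mathrm r}E_2*_{\mathrm r}\cdots$ be a reduced free product of separable tracial C*-algebras, and suppose that the set $H$ of those $j$ for which there is a unital trace-preserving homomorphism $C([0,1])\to E_j$ is infinite. Let $(X_i,\mu_i)_{i\in L}$ be a finite or countable family of spaces and measures as in Theorem~\ref{thm:absorb}, and let $P$ be the reduced free product of $Q$ and the algebras $B_i=C(X_i)$. Then there is a trace-preserving isomorphism $P\cong Q$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:free}, $P$ is the reduced free product of all $E_j$ and all $B_i$, and it is separable. We verify the hypothesis of Lemma~\ref{lem:inter}. Let $F\subset Q$ and $G\subset P$ be finite and $\varepsilon>0$. Choose $m$ and a finite nonempty set $L_0\subset L$ such that $F$ is within $\varepsilon/3$ of $Q^{(m)}=C^*(E_1,\dots,E_m)$ and $G$ is within $\varepsilon/3$ of a finite set $G'$ in the algebra generated by $Q^{(m)}$ and the $B_i$, $i\in L_0$. Each element of $G'$ is a finite sum of products of letters from $Q^{(m)}$ and from finite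 sets $F_i\subset B_i$.

Partition $\{m+1,m+2,\dots\}$ into sets $S_i$, $i\in L_0$, each containing infinitely many elements of $H$. Let $N_i=C^*(E_j:j\in S_i)\subset Q$ and $D_i=C^*(B_i,N_i)$. The copies of $C([0,1])$ in the $E_j$ with $j\in S_i\cap H$ are free, so Lemma~\ref{lem:free}(b) gives a unital trace-preserving homomorphism $A\to N_i$. Composing with Lemma~\ref{lem:exist} we get a unital trace-preserving $\psi_i\colon B_i\to N_i$. The algebra $D_i$ is the reduced free product of $B_i$ and the $E_j$, $j\in S_i$, infinitely many of which contain a Haar unitary. By Proposition~\ref{prop:hyp}, Theorem~\ref{thm:unique} applies to $D_i$. The inclusion $B_i\subset D_i$ and $\psi_i$ both induce $\mu_i$. So, given $\varepsilon''>0$, there are unitaries $v_i\in D_i$ with $\|v_i\psi_i(b)v_i^*-b\|<\varepsilon''$ for $b\in F_i$.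

By Lemma~\ref{lem:free}(c), $P$ is the reduced free product of $Q^{(m)}$, the $D_i$ with $i\in L_0$, and the $B_i$ with $i\notin L_0$. By Lemma~\ref{lem:free}(d) there is a trace-preserving automorphism $\gamma$ of $P$ that is $y\mapsto v_iyv_i^*$ on $D_i$ and the identity on the other factors. Since $\gamma$ fixes $Q^{(m)}$ pointwise, $\|\gamma(a)-a\|\le2\varepsilon/3<\varepsilon$ for $a\in F$. For $g'\in G'$, the element $\gamma^{-1}(g')$ is obtained by replacing each letter $b\in F_i$ by $v_i^*bv_i$. Replacing $b$ by $\psi_i(b)$ instead gives an element $g''$ of $Q$. As $\|v_i^*bv_i-\psi_i(b)\|<\varepsilon''$ and both elements have norm at most $\|b\|$, we have $\|\gamma^{-1}(g')-g''\|\le C\varepsilon''$ with $C$ depending only on the chosen expressions for the elements of $G'$. Taking $\varepsilon''<\varepsilon/(3C)$ gives $\operatorname{dist}(\gamma^{-1}(g),Q)<\varepsilon$ for $g\in G$.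
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:absorb}]
Apply Lemma~\ref{lem:tail} with $E_j=A_j$ and the single space $(X,\mu)$. The cube is contractible, being convex, and Lebesgue measure has full support.
\end{proof}

\begin{remark}\label{rem:E}
Since the isomorphism preserves the trace, Lemma~\ref{lem:free} gives $C(X)*_{\mathrm r}E*_{\mathrm r}A\cong\big(C(X)*_{\mathrm r}A\big)*_{\mathrm r}E\cong E*_{\mathrm r}A$ for every unital C*-algebra $E$ with a faithful tracial state.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]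
Let $Q=C(X_1)*_{\mathrm r}C(X_2)*_{\mathrm r}\cdots$ and $P=Q*_{\mathrm r}A$. Each of $Q$ and $A$ absorbs the factors of the other. Lemma~\ref{lem:tail} with $E_j=A_j$ and the family $(X_i,\mu_i)_{i\ge1}$ gives $P\cong A$. By Lemma~\ref{lem:interval}, which is where nonatomicity is used, infinitely many of the algebras $C(X_j)$ receive a trace-preserving map from $C([0,1])$. So Lemma~\ref{lem:tail} with $E_j=C(X_j)$ and countably many copies of $[0,1]$ with Lebesgue measure gives $P\cong Q$. Hence $Q\cong P\cong A$. The last assertion is the case where every $X_i$ is the cube with Lebesgue measure.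
\end{proof}

\section{Projections}\label{sec:proj}

\begin{proof}[Proof of Proposition~\ref{prop:disc}]
We show that $A$ has no projections other than $0$ and $1$ by embedding it in the reduced C*-algebra of the free group $F_\infty$ on generators $u_1,u_2,\dots$. The folding map $\mathbb T\to[0,1]$, $e^{2\pi\mathrm it}\mapsto|2t-1|$ for $0\le t\le1$, is continuous, since $t=0$ and $t=1$ have the same image. It is measure preserving, since $\{t:|2t-1|\le s\}$ has length $s$. So $C([0,1])$ embeds, preserving the trace, in $C(\mathbb T)=C^*_{\mathrm r}(\mathbb Z)$. The canonical trace on $C^*_{\mathrm r}(F_\infty)$ is faithful, and the subalgebras $C^*(u_j)\cong C(\mathbb T)$ are free: a centered element of $C^*(u_j)$ is a limit of linear combinations of the $u_j^k$ with $k\ne0$, and a nontrivial reduced word has trace $0$. By Lemma~\ref{lem:free}(b), $A$ embeds unitally in $C^*_{\mathrm r}(F_\infty)$.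

By Pimsner and Voiculescu \cite{PV}, the algebras $C^*_{\mathrm r}(F_n)$ have no projections other than $0$ and $1$. Their union is dense in $C^*_{\mathrm r}(F_\infty)$. If $p$ is a projection in $C^*_{\mathrm r}(F_\infty)$, a self-adjoint element $a$ of some $C^*_{\mathrm r}(F_n)$ with $\|p-a\|<\frac14$ has spectrum within $\frac14$ of $\{0,1\}$, so functional calculus gives a projection $p'\in C^*_{\mathrm r}(F_n)$ with $\|p-p'\|<\frac12$. As $p'\in\{0,1\}$, one of the projections $p$, $1-p$ has norm less than $1$ and is therefore $0$.

If $X$ is disconnected, the indicator function of a proper nonempty clopen subset is a projection in $C(X)\subset C(X)*_{\mathrm r}E$ different from $0$ and $1$. So $C(X)*_{\mathrm r}E$ is not isomorphic to $A$.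
\end{proof}

\begin{thebibliography}{9}

\bibitem{DHR}
Dykema, Haagerup and R{\o}rdam, Duke Math. J. \textbf{90} (1997), 95--121.

\bibitem{HP}
Ilan Hirshberg and N. Christopher Phillips, \emph{An isomorphism theorem for infinite reduced free products}, arXiv:2602.10220 (2026).

\bibitem{PV}
Pimsner and Voiculescu, J. Operator Theory \textbf{8} (1982).

\bibitem{VDN}
Voiculescu, Dykema and Nica, \emph{Free Random Variables}.

\end{thebibliography}
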